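# Homology 4-sphere groups and complements of contractible submanifolds of $S^4$

## Two classes of groups that look the same

Everything is smooth. For $n\ge 4$ a *homology $n$-sphere* is a closed connected smooth $n$-manifold with the integral homology of $S^n$. A *contractible submanifold* of $S^n$ is a compact contractible smooth codimension-zero submanifold $Z\subset S^n$, and its complement is $S^n-Z$. These give two classes of groups in dimension $4$:

* *homology 4-sphere groups*: the groups $\pi_1(X)$ with $X$ a homology 4-sphere;
* *contractible-complement groups*: the groups $\pi_1(S^4-Z)$ with $Z\subset S^4$ a contractible submanifold.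

Are the two classes equal? The first guess is yes, and this is a conjecture stated in Charles Livingston, "Four-manifolds of large negative deficiency", arXiv:math/0302026 (2003):

**Conjecture.** A group is the fundamental group of a homology 4-sphere if and only if it is the fundamental group of the complement of a contractible submanifold of the 4-sphere.

The guess has good support. For $n>4$ the corresponding statement is true. In dimension $4$, recall that the deficiency of a group is the maximum of (number of generators) $-$ (number of relators) over finite presentations; for every $N>0$ there is a group of deficiency less than $-N$ that lies in both classes.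

Let us test the guess by hand.

*The trivial group.* It is $\pi_1(S^4)$. It is also $\pi_1(S^4-B^4)$ for a standard ball $B^4$, since the complement is an open ball. It is in both classes.

*Free products.* If $X_1,X_2$ are homology 4-spheres, so is $X_1\# X_2$, with group $\pi_1(X_1)*\pi_1(X_2)$. For complements, choose a point of $\partial Z_i\subset S^4$ and a small ball around it that meets $Z_i$ and its complement in half-balls. Remove the two open balls and glue the boundary 3-spheres by an orientation-reversing diffeomorphism that matches the $Z$-hemispheres. The result is $S^4\# S^4=S^4$, divided into the boundary connected sum of $Z_1$ and $Z_2$, which is contractible, and the boundary connected sum of the closed complements, whose group is the free product. So both classes are closed under free products.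

*Homology of the group.* Recall that $BG$ is obtained from any connected complex $A$ with $\pi_1(A)=G$ by attaching cells of dimension at least $3$. Hence $H_1(A)=H_1(G)$ and $H_2(A)\to H_2(G)$ is onto. If $X$ is a homology 4-sphere with group $G$, this gives $H_1(G)=H_2(G)=0$. We will see shortly that the complement of a contractible submanifold is acyclic, so its group satisfies the same two conditions. Integral homology of the group sees no difference.

*A finite group.* The binary icosahedral group $\langle a,b\mid a^5=b^3=(ab)^2\rangle$, of order $120$, has the relators $a^5b^{-3}$ and $b^3(ab)^{-2}$, with exponent-sum rows $(5,-3)$ and $(-2,1)$ and determinant $-1$. So it is perfect (equal to its commutator subgroup), and the presentation is *balanced*: it has as many relators as generators. Theorem 3(b) below shows that every such group lies in both classes.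

After these tests, the guess looks safe. It is false. Recall that a manifold is *aspherical* if its universal cover is contractible; the torus $T^4$ is an example, although not a homology sphere.

**Theorem 1 (disproof).** Let $X$ be a closed smooth aspherical 4-manifold that is a homology 4-sphere. Then $\pi_1(X)$ is a homology 4-sphere group, but it is not the fundamental group of the complement of any contractible submanifold of $S^4$. Such $X$ exist, so the conjecture is false.

The existence is cited from J. Ratcliffe and S. Tschantz, *Some examples of aspherical 4-manifolds that are homology 4-spheres*, Topology 44 (2005) 341–350: there are infinitely many closed aspherical 4-manifolds that are homology 4-spheres. They are smooth. Each is obtained by gluing copies of $T^2\times D^2$ to a compact smooth manifold whose boundary is a union of 3-tori and whose interior is a finite-volume hyperbolic 4-manifold.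

## Euler characteristic and boundary image of a complement

Let $Z\subset S^4$ be a contractible submanifold. Put $Y=\partial Z$ and $W=S^4-\operatorname{int}Z$, so that $S^4-Z=\operatorname{int}W\simeq W$. Let $G=\pi_1(W)$ and let $P$ be the image of $\pi_1(Y)\to G$. We collect what the topology gives.

**Step 1: $Y$ is a homology 3-sphere.** First, $Y\ne\emptyset$; otherwise $Z$ is open and closed in $S^4$, so $Z=S^4$, which is not contractible. Lefschetz duality gives $H_i(Z,Y)\cong H^{4-i}(Z)$, which is $\mathbb Z$ for $i=4$ and $0$ otherwise. In the exact sequence of $(Z,Y)$, the group $\tilde H_i(Y)$ sits between $H_{i+1}(Z,Y)$ and $\tilde H_i(Z)=0$. So $\tilde H_i(Y)=0$ for $i\le 2$, and $H_3(Y)\cong H_4(Z,Y)\cong\mathbb Z$ because $H_4(Z)=0$. In particular $Y$ is connected and $\pi_1(Y)$ is perfect. Hence its quotient $P$ is perfect.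

**Step 2: $W$ is connected, acyclic, and $\chi(W)=1$.** Use Mayer–Vietoris for $S^4=Z\cup_Y W$. As $H_1(S^4)=0$, the ranks in
$$0\to H_0(Y)\to H_0(Z)\oplus H_0(W)\to H_0(S^4)\to 0$$
show that $W$ has one component. For $i=1,2$ we have $H_i(Y)=0=H_i(S^4)$, so $H_i(W)=0$. The map $H_4(S^4)\to H_3(Y)$ sends $[S^4]$ to $\pm[Y]$, so it is an isomorphism; since $H_3(S^4)=0$, this gives $H_3(W)=0$. Finally $H_4(W)=0$ because $\partial W\ne\emptyset$. So $W$ is acyclic, and $\chi(W)=1$. (Check: $\chi(S^4)=\chi(Z)+\chi(W)-\chi(Y)=1+1-0=2$.)

**Step 3: if $G\ne1$ then $P\neq1$.** By van Kampen and $\pi_1(Z)=1$,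
$$1=\pi_1(S^4)=G/\langle\langle P\rangle\rangle .$$
So $P$ normally generates $G$, and it cannot be trivial unless $G$ is.

A nontrivial $G$ thus comes with a 4-manifold $W$ with $\chi(W)=1$ and a nontrivial perfect subgroup $P$ carried by the boundary. The number $1$ is to be compared with $\chi(X)=2$ for a homology sphere.

## Counting Betti numbers in $W$ and in its finite covers

The first thing to try is to compare Euler characteristics with Betti numbers of $G$. Let $\beta_p$ denote rational Betti numbers. Suppose $G$ is both $\pi_1(X)$, with $X$ an aspherical homology 4-sphere, and $\pi_1(W)$, with $W$ as above. Then $G\ne1$, since a closed simply connected 4-manifold has $H_4\neq0$ and is not contractible.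

Allow finite covers from the start. Let $Q$ be a quotient of $G$ of finite order $d$, with kernel $\tilde G$, and let $\tilde X,\tilde W$ be the corresponding $d$-fold covers, both with group $\tilde G$. Let $P_Q$ be the image of $P$ in $Q$.

On the side of $X$, Poincaré duality and $\chi(\tilde X)=2d$ give
$$2-2\beta_1(\tilde X)+\beta_2(\tilde X)=2d. \tag{1}$$
Since $\tilde X=B\tilde G$, the left side is $2-2\beta_1(\tilde G)+\beta_2(\tilde G)$.

On the side of $W$, let $\tilde Y=\partial\tilde W$. It is the preimage of $Y$, and its components correspond to $Q/P_Q$, so there are $d/|P_Q|$ of them. By Lefschetz duality $\beta_4(\tilde W)=\beta_0(\tilde W,\tilde Y)=0$ and $\beta_3(\tilde W)=\beta_1(\tilde W,\tilde Y)$. The exact sequence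
$$H_1(\tilde W)\to H_1(\tilde W,\tilde Y)\to H_0(\tilde Y)\to H_0(\tilde W)\to 0$$
gives $\beta_3(\tilde W)\le\beta_1(\tilde W)+d/|P_Q|-1$. As $\chi(\tilde W)=d$, we have $\beta_2(\tilde W)=d-1+\beta_1(\tilde W)+\beta_3(\tilde W)$, and so
$$2-2\beta_1(\tilde W)+\beta_2(\tilde W)\le d+\frac{d}{|P_Q|}. \tag{2}$$
Since $\beta_1(\tilde W)=\beta_1(\tilde G)$ and $\beta_2(\tilde W)\ge\beta_2(\tilde G)$, comparing (1) and (2) gives
$$2d\le d+\frac d{|P_Q|}. \tag{3}$$

If $d>1$, this is a contradiction: $P$ normally generates $G$, so $P_Q$ normally generates $Q\neq1$, hence $P_Q\ne1$ and $d+d/|P_Q|<2d$. If $d=1$, then (3) says $2\le2$, and nothing follows.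

So the approach works when $G$ has a nontrivial finite quotient, and it stops exactly when $G$ has none. Perfect groups without nontrivial finite quotients do occur. Take Higman's group
$$H=\langle a_1,\dots,a_4\mid a_ia_{i+1}a_i^{-1}=a_{i+1}^2,\ i\in\mathbb Z/4\rangle .$$
In a finite quotient let $n_i$ be the order of the image of $a_i$. Conjugating $a_{i+1}$ by $a_i^{n_i}$, which is trivial there, raises it to the power $2^{n_i}$, so $n_{i+1}$ divides $2^{n_i}-1$. If some $n_i$ is not $1$, let $p$ be the smallest prime dividing any of the four numbers, say $p\mid n_{i+1}$. Then $p$ divides $2^{n_i}-1$, so $p$ is odd and the order of $2$ modulo $p$ divides $n_i$. This order lies between $2$ and $p-1$, so $n_i$ has a prime divisor smaller than $p$, a contradiction. Hence all $n_i=1$ and the quotient is trivial.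

In (2), after division by $d$, the useful term is $1/|P_Q|$: the number of components of the boundary per sheet. We would like to use the cover with deck group $G$ itself, where this becomes $1/|P|$, whether or not $G$ has finite quotients. That cover is infinite, and "Betti number divided by the number of sheets" must be replaced by a dimension relative to $G$. This is what $L^2$-Betti numbers provide.

## $L^2$-Betti numbers

The reference is W. Lück, *$L^2$-Invariants* (Springer 2002), Theorems 1.35, 6.7, 6.29 and 6.54.

Let $N=\mathcal N(G)$ be the group von Neumann algebra, the algebra of bounded operators on $\ell^2(G)$ that commute with the action of $G$ on one side. It contains $\mathbb ZG$. It carries a trace, which measures finitely generated projective modules (images of idempotent matrices), and Lück extends this to a dimension $\dim M\in[0,\infty]$ for all $N$-modules $M$. We use only that $\dim$ is additive on short exact sequences, that $\dim N=1$, and the facts below.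

**Definition.** Let $(A,B)$ be a CW pair with a map $A\to BG$, and let $\bar A,\bar B$ be the pulled-back $G$-covers. Put
$$H_p(A,B;N)=H_p\bigl(N\otimes_{\mathbb ZG}C_*(\bar A,\bar B)\bigr),\qquad b_p(A,B;G)=\dim H_p(A,B;N),$$
and $b_p(G)=b_p(BG;G)$.

*Finite groups.* If $G$ is finite, then $N=\mathbb C[G]$ and $\dim M=\dim_{\mathbb C}M/|G|$. So $b_p(A;G)=\beta_p(\bar A)/|G|$, exactly the normalized count of the last section. As $EG$ is contractible, $b_0(G)=1/|G|$ and $b_p(G)=0$ for $p>0$.

*The group $\mathbb Z$.* Here $BG=S^1$, the chain complex is $N\xrightarrow{\,t-1\,}N$, and $N=L^\infty(S^1)$ with $t-1$ acting as multiplication by the function $z-1$. This is injective, so $H_1=0$. Additivity gives $\dim H_0=1-1=0$, although $H_0\neq 0$. All $b_p(\mathbb Z)$ vanish.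

The facts we need are the following.

* (F1) For a finite complex $A$ all $b_p(A;G)$ are finite, and $\sum(-1)^pb_p(A;G)=\chi(A)$.
* (F2) For a compact connected oriented $n$-manifold $M$ with $G=\pi_1(M)$, $b_p(M;G)=b_{n-p}(M,\partial M;G)$.
* (F3) If $C\le G$, then $\dim_{\mathcal N(G)}H_p(C;\mathcal N(G))=b_p(C)$. Also $b_0(G)=1/|G|$, read as $0$ when $G$ is infinite.
* (F4) If $\pi_1(A)=G$, then $b_p(A;G)=b_p(G)$ for $p=0,1$, and $b_2(A;G)\ge b_2(G)$.
* (F5) Infinite amenable groups have all $b_p=0$.

Fact (F4) is quick: $BG$ is $A$ with cells of dimension at least $3$ attached, so $H_p(BG,A;N)=0$ for $p\le2$. Hence $H_p(A;N)\to H_p(BG;N)$ is an isomorphism for $p\le1$ and onto for $p=2$. Taking $A$ to be a finite presentation complex, (F1) and (F4) show that $b_0,b_1,b_2$ of a finitely presented group are finite.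

*Boundary pieces.* Let $B\subset A$ be connected and let $P$ be the image of $\pi_1(B)\to G$. Then $\pi_0(\bar B)=G/P$ as a $G$-set, so $H_0(\bar B)=\mathbb Z[G/P]$. The tensor product is right exact, hence
$$H_0(B;N)=N\otimes_{\mathbb ZG}\mathbb Z[G/P]=N\otimes_{\mathbb ZP}\mathbb Z=H_0(P;N),\qquad b_0(B;G)=b_0(P)=\frac1{|P|}, \tag{4}$$
by (F3). This is the term we wanted.

*The free group $F_2$.* Let $A$ be a wedge of two circles. Then $\chi(A)=-1$ and $b_0=0$, so $b_1(F_2)=1$ by (F1).

## The number $\Delta(G)$ and its bounds

For a group $G$ with $b_0,b_1,b_2$ finite, put
$$\Delta(G)=2b_0(G)-2b_1(G)+b_2(G).$$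
For example $\Delta(1)=2$, the binary icosahedral group has $\Delta=2/120=1/60$, and $\Delta(\mathbb Z)=0$.

**Theorem 2 (the obstruction).**
(a) If $G$ is the group of a homology 4-sphere, then $\Delta(G)\le2$, with equality if the homology sphere is aspherical.
(b) Let $W$ be a compact connected oriented 4-manifold with nonempty connected boundary $Y$. Let $G=\pi_1(W)$ and $P=\operatorname{im}(\pi_1Y\to G)$. Then $\Delta(G)\le\chi(W)+1/|P|$.
(c) If $G\ne1$ is the group of the complement of a contractible submanifold $Z$ of $S^4$, then $\Delta(G)\le1+1/|P|\le61/60$, where $P\ne1$ is the image of $\pi_1(\partial Z)$. If $G$ is also torsion-free, then $\Delta(G)\le1$.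

**Theorem 3 (sharpness and complements).**
(a) The bound $\Delta\le1$ for torsion-free groups in 2(c) is attained by Higman's 4-generator group. The bound $2$ in 2(a) is attained by aspherical homology 4-spheres.
(b) Every perfect group with a balanced presentation is both a homology 4-sphere group and a contractible-complement group.
(c) Infinitely many pairwise non-isomorphic groups violate the conjecture, namely all free products $G_1*\dots*G_m$ of groups of aspherical homology 4-spheres.
(d) If $G$ is the group of an aspherical homology 4-sphere and $W$ is as in 2(b) with $\pi_1(W)=G$ and $P\ne1$, then $\chi(W)\ge2$. This is sharp.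
(e) (Partial converse.) If $Z\subset S^4$ is contractible and $\pi_1(\partial Z)\to\pi_1(S^4-Z)$ is onto, then $\pi_1(S^4-Z)$ is a homology 4-sphere group.

Theorem 1 refutes the "if and only if" by breaking one implication. Whether every contractible-complement group is a homology 4-sphere group is not settled here; 3(b) and 3(e) are what is proved in that direction.

## Duality against the boundary: proof of Theorem 2

**Step 1: part (a), by duality on a closed manifold.** Let $X$ be a homology 4-sphere with group $G$. Since $H_4(X)=\mathbb Z$, it is orientable. By (F2), $b_4(X;G)=b_0(X;G)$ and $b_3(X;G)=b_1(X;G)$. So (F1) and (F4) give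
$$2=\chi(X)=2b_0(X;G)-2b_1(X;G)+b_2(X;G)\ge2b_0(G)-2b_1(G)+b_2(G)=\Delta(G).$$
If $X$ is aspherical, then $X=BG$, and the inequality is an equality.

**Step 2: part (b), bounding $b_3$ and $b_4$ by the boundary.** Write $b_p=b_p(W;G)$. By (F2), $b_4=b_0(W,Y;G)$ and $b_3=b_1(W,Y;G)$. The map $H_0(Y;N)\to H_0(W;N)$ is obtained from the augmentation $\mathbb Z[G/P]\to\mathbb Z$ by applying $N\otimes_{\mathbb ZG}-$. The augmentation is onto and the tensor product is right exact, so the map is onto. Hence $H_0(W,Y;N)=0$ and $b_4=0$. In the exact sequence
$$H_1(W;N)\to H_1(W,Y;N)\to H_0(Y;N)\to H_0(W;N)\to0$$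
the kernel of the last map has dimension $\frac1{|P|}-\frac1{|G|}$, by (4) and additivity. The image of $H_1(W;N)$ has dimension at most $b_1$. Therefore
$$b_3\le b_1+\frac1{|P|}-\frac1{|G|}.$$

**Step 3: part (b), inserting this in the Euler characteristic.** By (F1), $\chi(W)=b_0-b_1+b_2-b_3$, with $b_0=1/|G|$. So
$$b_2=\chi(W)-b_0+b_1+b_3\le\chi(W)-\frac2{|G|}+2b_1+\frac1{|P|}.$$
By (F4), $b_2(G)\le b_2$ and $b_1(G)=b_1$. Hence
$$\Delta(G)=\frac2{|G|}-2b_1(G)+b_2(G)\le\chi(W)+\frac1{|P|}.$$

**Step 4: part (c), using the perfect boundary image.** Let $G\neq1$ be the group of $S^4-Z$. The closed complement $W$ is compact, connected, oriented as a submanifold of $S^4$, with connected nonempty boundary and $\chi(W)=1$, and $P$ is perfect and nontrivial. So (b) gives $\Delta(G)\le1+1/|P|$. Every group of order less than $60$ is solvable, and a nontrivial solvable group is not perfect. So $|P|\ge60$ (possibly infinite), and $1/|P|\le1/60$. If $G$ is torsion-free, then $P\ne1$ is infinite and $1/|P|=0$. $\square$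

Run Steps 2 and 3 with trivial coefficients: the boundary term becomes the ordinary $\beta_0(Y)=1$, and the bound becomes $1+1=2$. This is the uninformative case $d=1$ of (2).

## An aspherical homology 4-sphere group is not a complement group

**Proof of Theorem 1.** Let $X$ be a closed smooth aspherical homology 4-sphere and $G=\pi_1(X)$. As noted, $G\ne1$, because a closed simply connected 4-manifold has $H_4\ne0$ and so is not contractible. By 2(a), $\Delta(G)=2$. If $G$ were the group of the complement of a contractible submanifold of $S^4$, then 2(c) would give $2\le61/60$. This is a contradiction. Such $X$ exist by Ratcliffe and Tschantz, so the conjecture is false. $\square$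

## Balanced presentations and a commutator move on links

We prove Theorem 3(b). The plan is to cut $S^4$ into two pieces $W$ and $Z$ with the help of a link in the equatorial $S^3$. One piece should have the given presentation, the other should be contractible. We write $[x,y]=xyx^{-1}y^{-1}$ and compose paths from left to right.

Let $G=\langle x_1,\dots,x_n\mid r_1,\dots,r_n\rangle$ be perfect and let $F=F(x_1,\dots,x_n)$.

**Step 1: normalize the relators to $r_j=c_jx_j$ with $c_j\in[F,F]$.** Since $G$ has trivial abelianization, the exponent-sum matrix of the relators lies in $GL_n(\mathbb Z)$. Replacing $r_i$ by $r_ir_j^{\pm1}$ with $i\ne j$, replacing $r_i$ by $r_i^{-1}$, and permuting the relators do not change the normal closure, and they realize the integral row operations. These reduce the matrix to the identity. Then $c_j=r_jx_j^{-1}$ has all exponent sums zero, so $c_j\in[F,F]$. For the binary icosahedral group the rows $(5,-3),(-2,1)$ go to $(1,-1),(-2,1)$, then to $(1,-1),(0,-1)$, then to $(1,-1),(0,1)$, then to $(1,0),(0,1)$.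

The subgroup $[F,F]$ is the normal closure of $\{[x_a,x_b]:a\ne b\}$, since the quotient by this normal closure is abelian. So each $c_j$ is a product of factors $g[x_a,x_b]^{\pm1}g^{-1}$ with $a\ne b$ and $g\in F$.

**Step 2: a local move that inserts a commutator and disappears when a strand is deleted.** Let $p_1,p_2,p_3\in\operatorname{int}D^2$ be the ends of a planar tripod. For $k=1,3$ let $\alpha_k$ be the loop at $p_2$ that runs along the tripod to near $p_k$, once counterclockwise around $p_k$, and back. Let $\gamma$ be a smooth loop at $p_2$ in $\operatorname{int}D^2-\{p_1,p_3\}$, constant near its ends, that represents $[\alpha_1,\alpha_3]$ or its inverse. In $D^2\times I$ with the three vertical strands $p_k\times I$, replace the middle strand by the graph $\{(\gamma(t),t)\}$. This is an embedded arc disjoint from strands 1 and 3, which are unchanged.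

Now delete strand 1, or strand 3, or both. In the complement of the remaining points, $\alpha_1$ or $\alpha_3$ becomes trivial, so $\gamma$ becomes null-homotopic there. A smooth null-homotopy $\gamma_s$, fixed near the ends, gives a family of graphs $\{(\gamma_s(t),t)\}$. Each is an embedded arc, and each is disjoint from the remaining vertical strand because $\gamma_s$ avoids the remaining point. By isotopy extension, the new middle strand is isotopic to the vertical one, rel boundary and in the complement of the other remaining strand.

**Step 3: place the moves along tripods.** Start in $S^3$ with a split union of Hopf links $U_i\cup R_i^0$, $i=1,\dots,n$, and let $U=\bigcup U_i$, $R^0=\bigcup R^0_i$. Fix a basepoint $*$. Then $\pi_1(S^3-U)=F$, where $x_i$ runs from $*$ along a standard arc to $U_i$, around it, and back. Orient $U_i$ so that this is a positive meridian. The component $R_j^0$, with a tail $\tau_j$ from $*$, represents $x_j$ for a suitable orientation.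

For each factor $g[x_a,x_b]^{\pm1}g^{-1}$ of $c_j$ choose an embedded tripod $T$ as follows. One end lies on $R_j^0$, on a short arc just after the end of the tail; the ends for the different factors of $c_j$ lie there in the order of the factors. The stem runs from this end to a point near $*$, so that tail (with the short piece of $R_j^0$), stem, and a short path to $*$ represent $g\in F$. The two arms then follow the standard arcs to $U_a$ and $U_b$ and end there. By general position in a 3-manifold, all these tripods are disjoint and meet $U\cup R^0$ only at their ends.

A small ball around $T$ meets the link in three short arcs, of $R_j^0$, $U_a$ and $U_b$. We identify it with $D^2\times I$ so that these arcs become $p_2\times I$, $p_1\times I$, $p_3\times I$ and $T$ becomes the planar tripod. We can do this preserving orientation and with all three arcs directed upward. To see this, flatten $T$ at its center and choose there a unit normal to its plane, on the side that gives the three legs the cyclic order of the model. Along each leg, extend this to a field of unit vectors normal to the leg that ends at the direction of the link arc. This is possible because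 the unit normals to a leg form a circle bundle over an interval. The field is the vertical direction of the identification. Perform the local move in every ball, with the sign of the factor. The link $U$ is unchanged, and $R^0$ becomes a link $R=\bigcup R_j$.

**Step 4: $R_j$ represents $r_j$ in $\pi_1(S^3-U)=F$.** Let $q_1,\dots,q_k$ be the tripod ends on $R_j^0$, in order, and $\lambda_m$ the arc of $R_j^0$ from the end of the tail to $q_m$. In the $m$th ball, the new strand is homotopic rel ends, off $U$, to the loop $\gamma_m$ followed by the vertical segment. Hence $R_j$ represents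
$$\Bigl(\prod_{m=1}^k\tau_j\lambda_m\,\gamma_m\,\lambda_m^{-1}\tau_j^{-1}\Bigr)\cdot x_j .$$
The loop $\alpha_1$ at $q_m$ runs along stem and arm to $U_a$, once around it in the positive sense, and back. So $\tau_j\lambda_m\alpha_1\lambda_m^{-1}\tau_j^{-1}=gx_ag^{-1}$, and likewise $\alpha_3$ gives $gx_bg^{-1}$, with $g$ the element prescribed for this factor. So the $m$th term of the product is $g[x_a,x_b]^{\pm1}g^{-1}$, the $m$th factor of $c_j$. The product is $c_jx_j=r_j$.

**Step 5: sublinks of $U\cup R$.** The link $U$ is an unlink. If all of $U$ is deleted, then strands 1 and 3 disappear in every ball, and by Step 2 the link $R$ is isotopic to $R^0$. So $R$ is an unlink, and $\pi_1(S^3-R)=F(y_1,\dots,y_n)$ with $y_i$ a meridian of $R_i$. If only $U_i$ is kept, then at least one of strands 1 and 3 disappears in every ball, because $a\ne b$. So $R\cup U_i$ is isotopic to $R^0\cup U_i$. There $U_i$ bounds a disc that meets $R^0$ transversally in a single point of $R_i^0$. Hence $U_i$ represents a conjugate of $y_i^{\pm1}$ in $\pi_1(S^3-R)$.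

**Step 6: split $S^4$.** Write $S^4=B_+\cup_{S^3}B_-$ as a union of two balls. Let $E_i\subset B_+$ be disjoint trivial discs bounded by the unlink $U$, and $F_j\subset B_-$ disjoint trivial discs bounded by the unlink $R$. With tubular neighborhoods $\nu$, and after rounding corners, put
$$W=(B_+-\nu(E))\cup\nu(F),\qquad Z=(B_--\nu(F))\cup\nu(E).$$
As $U\cap R=\emptyset$, the neighborhoods $\nu(E)$ and $\nu(F)$ can be taken disjoint, and $S^4$ is the union of $W$ and $Z$ along their common boundary.

Since the $E_i$ are trivial discs, $B_+-\nu(E)$ is a boundary connected sum of $n$ copies of $S^1\times B^3$, that is, a 0-handle with $n$ 1-handles. The inclusion of $S^3-\nu(U)$ is an isomorphism onto its fundamental group, which is therefore $F$. The piece $\nu(F_j)$ meets it in a solid torus around $R_j$, so it is a 2-handle attached along $R_j$. By Step 4,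
$$\pi_1(W)=\langle x_1,\dots,x_n\mid r_1,\dots,r_n\rangle=G.$$
In the same way $Z$ has one 0-handle, $n$ 1-handles with generators $y_1,\dots,y_n$, and $n$ 2-handles attached along the $U_i$. By Step 5 its relators are conjugates of $y_1^{\pm1},\dots,y_n^{\pm1}$, so $\pi_1(Z)=1$. The cellular boundary $C_2(Z)=\mathbb Z^n\to C_1(Z)=\mathbb Z^n$ is onto because $H_1(Z)=0$, hence an isomorphism, so $H_2(Z)=0$. Thus $Z$ is simply connected and acyclic, hence contractible. So $G=\pi_1(W)=\pi_1(S^4-Z)$ is a contractible-complement group.

**Step 7: $G$ is a homology 4-sphere group.** Since $G$ is perfect, the same argument with $C_2(W)=\mathbb Z^n\to C_1(W)=\mathbb Z^n$ shows that $W$ is acyclic. So $V=W\times I$, with corners rounded, is an acyclic 5-manifold with handles of index at most $2$. By duality $H_i(V,\partial V)\cong H^{5-i}(V)$, which is $\mathbb Z$ for $i=5$ and $0$ otherwise, so $\partial V$ is a homology 4-sphere. Turned upside down, $V$ is built from $\partial V\times I$ by attaching handles of index at least $3$, so $\pi_1(\partial V)=\pi_1(V)=\pi_1(W)=G$. $\square$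

## Higman's group attains $\Delta=1$

We prove Theorem 3(a). The statement about the bound $2$ is part of 2(a). For the other bound we show that Higman's group $H$ is a nontrivial torsion-free contractible-complement group with $\Delta(H)=1$.

**Step 1: $H$ is a contractible-complement group.** The presentation has four generators and four relators. In the abelianization, each relation reads $a_{i+1}=2a_{i+1}$, so $a_{i+1}=0$. So $H$ is perfect, and 3(b) applies.

**Step 2: a Mayer–Vietoris sequence for amalgams.** Let $G=A*_CB$. Its Bass–Serre tree gives the exact sequence
$$0\to\mathbb Z[G/C]\to\mathbb Z[G/A]\oplus\mathbb Z[G/B]\to\mathbb Z\to0 .$$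
Apply $\operatorname{Tor}^{\mathbb ZG}_*(N,-)$. As $\operatorname{Tor}^{\mathbb ZG}_p(N,\mathbb Z[G/A])=H_p(A;N)$, the result is
$$\cdots\to H_p(C;N)\to H_p(A;N)\oplus H_p(B;N)\to H_p(G;N)\to H_{p-1}(C;N)\to\cdots \tag{5}$$
By (F3) its terms have dimensions $b_p(C)$, $b_p(A)+b_p(B)$ and $b_p(G)$.

**Step 3: half of Higman's group.** The group $BS(1,2)=\langle a,b\mid aba^{-1}=b^2\rangle$ is $\mathbb Z[1/2]\rtimes\mathbb Z$, where $b=1\in\mathbb Z[1/2]$ and $a$ generates $\mathbb Z$ and acts by doubling. It is infinite and solvable, hence amenable, so all its $b_p$ vanish by (F5). It is torsion-free, $a$ and $b$ have infinite order, and $\langle a\rangle\cap\langle b\rangle=1$. Put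
$$K=\langle a_1,a_2,a_3\mid a_1a_2a_1^{-1}=a_2^2,\ a_2a_3a_2^{-1}=a_3^2\rangle=BS(1,2)*_{\langle a_2\rangle}BS(1,2).$$
The amalgamated subgroup $\langle a_2\rangle$ is infinite cyclic in both factors. By (5), $b_p(K)\le 2b_p(BS(1,2))+b_{p-1}(\mathbb Z)=0$ for all $p$. In the two factors, $\langle a_1\rangle\cap\langle a_2\rangle=1$ and $\langle a_3\rangle\cap\langle a_2\rangle=1$. So a nonempty alternating product of nontrivial powers of $a_1$ and of $a_3$ is a reduced word in the amalgam, and it is nontrivial by the normal form theorem. Hence $a_1,a_3$ freely generate a free subgroup $F_2\le K$.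

**Step 4: gluing the halves.** The same holds for
$$K'=\langle a_3,a_4,a_1\mid a_3a_4a_3^{-1}=a_4^2,\ a_4a_1a_4^{-1}=a_1^2\rangle .$$
So $H=K*_{F_2}K'$ with $F_2=\langle a_1,a_3\rangle$. In (5) for this amalgam the terms of $K$ and $K'$ have dimension zero, so $b_p(H)=b_{p-1}(F_2)$ for $p\ge1$. Hence $b_2(H)=b_1(F_2)=1$ and $b_1(H)=b_0(F_2)=0$. Also $b_0(H)=0$, because $H$ is infinite. Therefore $\Delta(H)=1$.

**Step 5: $H$ is torsion-free.** An element of finite order in an amalgam is conjugate into a factor. Since $BS(1,2)$ is torsion-free, so are $K$ and $K'$, and then so is $H$. $\square$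

## Free products of counterexamples

We prove Theorem 3(c).

**Step 1: the behavior of $\Delta$.** Let $G=A*B$, and use (5) with $C=1$, where $b_0(C)=1$ and $b_p(C)=0$ for $p>0$. In degree $2$ it gives $b_2(G)=b_2(A)+b_2(B)$. In low degrees it reads
$$0\to H_1(A;N)\oplus H_1(B;N)\to H_1(G;N)\to H_0(C;N)\to H_0(A;N)\oplus H_0(B;N)\to H_0(G;N)\to0,$$
and additivity gives
$$b_0(G)-b_1(G)=\bigl(b_0(A)-b_1(A)\bigr)+\bigl(b_0(B)-b_1(B)\bigr)-1 .$$
Therefore
$$\Delta(A*B)=\Delta(A)+\Delta(B)-2. \tag{6}$$

**Step 2: the free products violate the conjecture.** Let $G_i=\pi_1(X_i)$ with $X_i$ an aspherical homology 4-sphere. Then $\Delta(G_i)=2$, so (6) gives $\Delta(G_1*\dots*G_m)=2m-2(m-1)=2>61/60$. The group is nontrivial, so by 2(c) it is not a contractible-complement group. It is the group of the homology 4-sphere $X_1\#\cdots\#X_m$.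

**Step 3: infinitely many isomorphism types.** Fix one such $G_1$. It is finitely generated and nontrivial. By Grushko's theorem, the minimal number of generators of its $m$-fold free power is $m$ times that of $G_1$. So these powers, $m=1,2,\dots$, are pairwise non-isomorphic. $\square$

## Fillings of aspherical groups need $\chi\ge2$

We prove Theorem 3(d). Let $G=\pi_1(X)$ with $X$ an aspherical homology 4-sphere.

**Step 1: the bound.** The group of a closed aspherical manifold is torsion-free, since it has a finite-dimensional classifying space. So $P\ne1$ is infinite, and 2(a) and 2(b) give $2=\Delta(G)\le\chi(W)+0$.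

**Step 2: sharpness.** Choose $g\ne1$ in $G$ and an embedded circle $C\subset X$ that represents $g$. Its normal bundle is trivial because $X$ is orientable. Let $W=X-\operatorname{int}(S^1\times B^3)$ be the complement of an open tubular neighborhood of $C$. As $C$ has codimension $3$, $\pi_1(W)=G$. The boundary $S^1\times S^2$ is connected, and its fundamental group is generated by a parallel copy of $C$, so $P$ is a conjugate of $\langle g\rangle\ne1$. Finally $\chi(W)=\chi(X)-\chi(S^1\times B^3)+\chi(S^1\times S^2)=2$. $\square$

The condition $P\ne1$ is needed: $X$ minus an open ball has group $G$, boundary $S^3$, $P=1$ and $\chi=1$.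

## Doubling the complement

We prove Theorem 3(e). Let $Z$, $Y$, $W$ be as before, with $\varphi:\pi_1(Y)\to G=\pi_1(W)$ onto. The natural closed manifold to form is the double $DW=W\cup_YW$, with the two copies glued by the identity of $Y$.

**Step 1: $DW$ is a homology 4-sphere.** We showed that $W$ is acyclic and $Y$ is a homology 3-sphere. Mayer–Vietoris gives $\tilde H_i(DW)\cong\tilde H_{i-1}(Y)$ for all $i$, which is $\mathbb Z$ for $i=4$ and $0$ otherwise. And $DW$ is closed, connected and smooth.

**Step 2: its group is $G$.** By van Kampen, $\pi_1(DW)=G*_{\pi_1(Y)}G$, the pushout of $\varphi$ with itself. It is the free product of two copies of $G$ in which $\varphi(y)$ in the first copy is identified with $\varphi(y)$ in the second, for all $y\in\pi_1(Y)$. As $\varphi$ is onto, every element of the first copy is identified with the same element of the second. So the pushout is $G$, and $G=\pi_1(DW)$ is a homology 4-sphere group. $\square$
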